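# Common pairs of graphs whose parameter set has many components

## 1. Common pairs, and the guess that $\pi(H_1,H_2)$ is an interval

We attach to a pair of graphs the set of densities $p$ at which the pair satisfies a certain inequality. The first guess is that this set has no gaps: if the inequality holds at $p$ and at $p'$, it should hold in between. We make this precise, test it on small pairs, prove it under a convexity hypothesis, and then show that in general it is false, with as many gaps as we like. The question is a conjecture taken from Natalie Behague, Natasha Morrison and Jonathan A. Noel, "Common Pairs of Graphs", arXiv:2208.02045 (2022).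

**Definition (graphon, density).** A *graphon* is a measurable function $W:[0,1]^2\to[0,1]$ with $W(x,y)=W(y,x)$ for all $x,y$. For a graph $H$ with $e(H)=|E(H)|$ edges, the *homomorphism density* of $H$ in $W$ is
$$t(H,W)=\int_{[0,1]^{V(H)}}\prod_{uv\in E(H)}W(x_u,x_v)\,dx_{V(H)} .$$

It is multiplicative over disjoint unions: the integral splits. For example $t(K_2,W)=\int W$ is the edge density.

*Example (two blocks).* Let $\chi=1$ on $[0,\frac12)$ and $\chi=-1$ on $[\frac12,1]$, and let $W=p+c\,\chi\otimes\chi$, that is, $W(x,y)=p+c\,\chi(x)\chi(y)$, with $|c|\le\min(p,1-p)$. Expand $\prod_{uv\in E(C_n)}(p+c\chi(x_u)\chi(x_v))$ over subsets of edges of the cycle $C_n$. A nonempty proper subset has a vertex of degree one, which contributes a factor $\int\chi=0$. The full edge set contributes $c^n\int\prod_u\chi(x_u)^2=c^n$. Hence $t(C_n,p+c\,\chi\otimes\chi)=p^n+c^n$ for $n\ge3$, and the edge density is $p$.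

**Definition (common pair).** Let $p_1,p_2\in(0,1)$ with $p_1+p_2=1$. A pair $(H_1,H_2)$ of graphs, each with at least one edge, is *$(p_1,p_2)$-common* if
$$\frac{t(H_1,W_1)}{e(H_1)p_1^{e(H_1)-1}}+\frac{t(H_2,W_2)}{e(H_2)p_2^{e(H_2)-1}}\ \ge\ \frac{p_1}{e(H_1)}+\frac{p_2}{e(H_2)}$$
for all graphons $W_1,W_2$ with $W_1+W_2=1$. We put $\pi(H_1,H_2)=\{p\in(0,1):(H_1,H_2)\text{ is }(p,1-p)\text{-common}\}$.

Equality holds for the constants $W_1=p_1$, $W_2=p_2$, so the inequality says that constants minimize a weighted sum of densities. An *interval* is a convex subset of $(0,1)$; the empty set and singletons count, and endpoints may or may not belong to it.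

**The guess (the conjecture).** For any graphs $H_1,H_2$, the set $\pi(H_1,H_2)$ is an interval.

**Conventions.** Throughout, $W_1,W_2$ are graphons with $W_1+W_2=1$; $d_i=t(K_2,W_i)$, so $d_1+d_2=1$; $\rho=d_1/d_2$ when $d_2>0$, so that $d_2=\frac1{1+\rho}$ and $d_1=\frac{\rho}{1+\rho}$; and $P_i=t(H_i,W_i)^{1/e(H_i)}\in[0,1]$. Logarithms are natural, $\|\cdot\|_q$ are norms on $[0,1]$ with Lebesgue measure, $\langle\cdot,\cdot\rangle$ is the inner product of real $L^2[0,1]$, and a graphon is identified with its integral operator $(Wg)(x)=\int W(x,y)g(y)\,dy$.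

Since $\frac{t(H_1,W_1)}{e(H_1)p^{e(H_1)-1}}=\frac{p}{e(H_1)}\big(\frac{P_1}{p}\big)^{e(H_1)}$, the defining inequality at $p_1=p$ reads
$$\frac p{e(H_1)}\Big(\big(\tfrac{P_1}{p}\big)^{e(H_1)}-1\Big)+\frac{1-p}{e(H_2)}\Big(\big(\tfrac{P_2}{1-p}\big)^{e(H_2)}-1\Big)\ge0 .\tag{1}$$
Two observations are used all the time.

**(F)** *If $P_1<p$ and $P_2<1-p$ for some pair $W_1+W_2=1$, then $p\notin\pi(H_1,H_2)$.* Both terms of (1) are negative.

**(S)** *If $P_1+P_2\ge1$ for a pair $W_1+W_2=1$, then (1) holds for this pair and every $p$.* By Bernoulli, $x^e-1\ge e(x-1)$ for $x\ge0$ and integers $e\ge1$, so the left side of (1) is at least $p\big(\frac{P_1}p-1\big)+(1-p)\big(\frac{P_2}{1-p}-1\big)=P_1+P_2-1\ge0$.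

## 2. Four small pairs

**$(K_2,K_2)$.** Here $P_1+P_2=d_1+d_2=1$, so (S) gives $\pi=(0,1)$.

**$(C_4,K_2)$.** By Cauchy–Schwarz twice, with $D(z)=\int W(x,z)\,dx$,
$$t(C_4,W)=\iint\Big(\int W(x,z)W(y,z)\,dz\Big)^2dx\,dy\ge\Big(\int D(z)^2dz\Big)^2\ge t(K_2,W)^4 .$$
So $P_1\ge d_1$, hence $P_1+P_2\ge1$ always, and $\pi=(0,1)$.

**$(K_3,K_2)$.** Fix $p$, let $c=\min(p,1-p)$ and $W_1=p-c\,\chi\otimes\chi$. Then $d_2=1-p$, so the second term of (1) is $0$. By the two-block example $t(K_3,W_1)=p^3-c^3<p^3$, so the first term is negative. Hence $\pi=\emptyset$.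

**$(K_3,K_3)$.** Let $W_1=\frac12-\frac12\chi\otimes\chi$, which is $0$ on the diagonal blocks and $1$ elsewhere. Then $t(K_3,W_1)=0$ and $t(K_3,W_2)=\frac14$. The defining inequality becomes $\frac1{12(1-p)^2}\ge\frac13$, that is, $p\ge\frac12$. Exchanging the roles of $W_1,W_2$ gives $p\le\frac12$, so $\pi\subseteq\{\frac12\}$. At $p=\frac12$ we need $t(K_3,W)+t(K_3,1-W)\ge\frac14$. Expanding the product for $1-W$, with $d=t(K_2,W)$ and $D$ as above,
$$t(K_3,W)+t(K_3,1-W)=1-3d+3\int D^2\ge1-3d+3d^2=\tfrac14+3(d-\tfrac12)^2\ge\tfrac14 .$$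
So $\pi=\{\frac12\}$.

All four sets are intervals. The source of the problem records that $\pi$ can also be a proper subset of $(0,1)$ with at least two elements.

## 3. Scaling a bad pair: a case where the guess is right

The sensible way to prove the guess is to move a counterexample. Suppose $W_1+W_2=1$ violates (1) at $p'$, and let $p<p'$. Scale $W_1$ by $c=p/p'$: then $t(H_1,cW_1)/p^{e(H_1)}=t(H_1,W_1)/p'^{\,e(H_1)}$, so the first graph notices nothing. The partner becomes $1-cW_1=cW_2+(1-c)$, and we need control of $H_2$ there.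

**Theorem 2.** *If $P(W):=t(H_2,W)^{1/e(H_2)}$ satisfies*
$$P(cW+(1-c))\le cP(W)+(1-c)\tag{2}$$
*for all graphons $W$ and $c\in[0,1]$ (for example, if $W\mapsto t(H_2,|W|)^{1/e(H_2)}$ is a norm, i.e. $H_2$ is weakly norming), then for every $H_1$ the set $\pi(H_1,H_2)$ is an up-set in $(0,1)$, hence an interval. Symmetrically, if $H_1$ has this property, then $\pi(H_1,H_2)$ is a down-set.*

An *up-set* contains with $p$ every larger element of $(0,1)$; a *down-set* contains every smaller one. For $H_2=K_2$, (2) holds with equality, since $P$ is the integral. For $H_2=C_4$, $P$ is the Schatten $4$-norm of the operator $W$, and (2) is the triangle inequality.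

**Proof.** Write $e_i=e(H_i)$. Let $p<p'$ in $(0,1)$ with $p'\notin\pi(H_1,H_2)$, witnessed by $W_1+W_2=1$; we show that $p\notin\pi(H_1,H_2)$. Put $c=p/p'$, $W_1'=cW_1$, $W_2'=1-cW_1=cW_2+(1-c)$, and
$$\xi=\frac{t(H_1,W_1)}{p'^{\,e_1}}=\frac{t(H_1,W_1')}{p^{e_1}},\qquad \zeta=\frac{P(W_2)}{1-p'} .$$
Failure of (1) at $p'$ means $\frac{p'}{e_1}(\xi-1)+\frac{1-p'}{e_2}(\zeta^{e_2}-1)<0$. By (2), $P(W_2')\le c(1-p')\zeta+(1-c)$. Since $cp'=p$, we have $c(1-p')+(1-c)=1-p$, so
$$\frac{P(W_2')}{1-p}\le w\zeta+(1-w),\qquad w=\frac{c(1-p')}{1-p}\in[0,1].$$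
By convexity of $z\mapsto z^{e_2}$ on $[0,\infty)$, $\big(\frac{P(W_2')}{1-p}\big)^{e_2}-1\le w(\zeta^{e_2}-1)$. With $p=cp'$ and $(1-p)w=c(1-p')$,
$$\frac p{e_1}(\xi-1)+\frac{1-p}{e_2}\Big(\big(\tfrac{P(W_2')}{1-p}\big)^{e_2}-1\Big)\le c\Big[\frac{p'}{e_1}(\xi-1)+\frac{1-p'}{e_2}(\zeta^{e_2}-1)\Big]<0 .$$
So the pair $W_1',W_2'$ violates (1) at $p$. The second statement follows from $\pi(H_1,H_2)=\{1-p:p\in\pi(H_2,H_1)\}$. Finally, if $W\mapsto t(H_2,|W|)^{1/e_2}$ is a norm, then (2) is the triangle inequality together with homogeneity and $P(1)=1$. $\blacksquare$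

**Where this stops.** The argument used (2), and (2) is not a general fact. For $H_2=K_3$ take $W=\frac12-\frac12\chi\otimes\chi$ and $c=\frac12$. Then $P(W)=0$, so the right side of (2) is $\frac12$. But $cW+(1-c)=\frac34-\frac14\chi\otimes\chi$ has $t(K_3,\cdot)=\frac{27-1}{64}=\frac{26}{64}>\frac18$, so (2) fails. The culprit is a negative eigenvalue: it lowers an odd cycle density, and mixing with the constant $1$ weakens it. Negative eigenvalues and odd cycles are what we now use against the guess.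

## 4. The guess is false, with any number of gaps

**Theorem 1.** *Let $k\ge1$, $\sqrt2-1<x_1<y_1<x_2<y_2<\dots<x_k<y_k<\frac12$, $y_0:=\frac15$ and $\varepsilon>0$. There are graphs $H_1,H_2$ and numbers $p_j^*\in(y_{j-1},y_j)$ with $|p_j^*-x_j|<\varepsilon$ ($1\le j\le k$) such that $y_0,\dots,y_k\in\pi(H_1,H_2)$ and $p_1^*,\dots,p_k^*\notin\pi(H_1,H_2)$. Hence $\pi(H_1,H_2)$ has at least $k+1$ components, and already $k=1$ disproves the conjecture.*

The graph $H_1$ will be a disjoint union of edges and copies of a complete bipartite graph $K_{s,s}$, and $H_2$ a disjoint union of edges and cycles. By Theorem 2, neither of them can satisfy the convexity hypothesis.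

The last sentence of the theorem follows from the rest: $y_0<p_1^*<y_1<\dots<p_k^*<y_k$, and the points $p_j^*$ missing from $\pi$ separate the points $y_l$ that lie in it.

## 5. Many copies and many edges: reduction to the sign of $\rho A+\kappa B$

The purpose of this section is to replace (1) by a first-order inequality. Fix integers $N\ge2$, $s\ge2$ and positive weights $c=(c_0,\dots,c_{2k})$. Whenever the logarithms are defined, put
$$A(W_1)=\frac1{s^2}\log\frac{t(K_{s,s},W_1)}{d_1^{s^2}},\qquad B(W_2)=\sum_{i=0}^{2k}c_i\log\frac{t(C_{2N+i},W_2)}{d_2^{2N+i}} .$$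

Suppose the $c_i$ are rational, and let $\kappa>0$ be rational. Write $c_i=n_i/n$ and $\kappa=\mathsf u/\mathsf w$ with positive integers $n_i,n,\mathsf u,\mathsf w$; put $\alpha=n\mathsf w$ and $\beta=s^2\mathsf u$. For a large integer $e$ let

* $H_1'$ consist of $\alpha$ copies of $K_{s,s}$ and copies of $K_2$, with $e$ edges in total;
* $H_2'$ consist of $\beta n_i$ copies of $C_{2N+i}$ for $0\le i\le2k$ and copies of $K_2$, with $e$ edges in total.

Let $H_1,H_2$ be the disjoint unions of $m$ copies of $H_1',H_2'$, so $e(H_1)=e(H_2)=me=:E$. By multiplicativity, $t(H_1',W_1)=t(K_{s,s},W_1)^{\alpha}d_1^{e-\alpha s^2}=d_1^{e}\exp(\alpha s^2A)$, and in the same way $t(H_2',W_2)=d_2^{e}\exp(\beta nB)$. Taking $e$-th roots (the number $m$ cancels),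
$$P_1=d_1e^{\theta A(W_1)},\qquad P_2=d_2e^{\eta B(W_2)},\qquad \theta=\frac{\alpha s^2}e,\quad \eta=\frac{\beta n}e,\quad \frac\eta\theta=\frac{s^2\mathsf u\,n}{n\mathsf w\,s^2}=\kappa .\tag{3}$$

*The role of $m$.* The numbers $P_1,P_2$ do not depend on $m$, while $E\to\infty$ as $m\to\infty$. Multiplied by $E$, (1) reads $p\big((P_1/p)^E-1\big)+(1-p)\big((P_2/(1-p))^E-1\big)\ge0$. For large $E$ it is easily satisfied as soon as $P_1\ge p+\mathrm{const}$ or $P_2\ge1-p+\mathrm{const}$, because one term is then huge and the other is at least $-1$. So only pairs with $d_1$ close to $p$ are dangerous.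

*The role of $e$.* As $e\to\infty$, $\theta,\eta\to0$ with fixed ratio $\kappa$. Since $e^z\ge1+z$,
$$P_1+P_2\ \ge\ d_1+d_2+\theta d_1A+\eta d_2B=1+\theta d_2\big(\rho A(W_1)+\kappa B(W_2)\big),\tag{4}$$
and for a fixed pair the two sides differ by $O(\theta^2)$. In view of (F) and (S), everything depends on the sign of $\rho A+\kappa B$ among pairs with prescribed $\rho=d_1/d_2$. We want it to become negative for some pair with $d_1=x_j$, and to be nonnegative for all pairs with $d_1$ near some $y_l$.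

## 6. The two-block model

Before any proof, we look at the simplest pairs. For $0<r\le\rho<1$ let
$$W_2=d_2(1-r\,\chi\otimes\chi),\qquad W_1=1-W_2=d_1\big(1+\tfrac r\rho\,\chi\otimes\chi\big).$$
These are graphons: $W_1\ge0$ because $r\le\rho$, and $W_2\ge0$ because $r\le 1$. If $r>\rho$, then $W_1$ takes negative values. So **a negative eigenvalue $-rd_2$ of $W_2$ needs $\rho\ge r$.**

By the two-block example, $t(C_n,W_2)=d_2^n(1+(-r)^n)$, hence
$$B(W_2)=G_c(r),\qquad G_c(r):=\sum_{i=0}^{2k}c_i\log\big(1+(-r)^{2N+i}\big)\quad(0\le r<1).$$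
For $A$, put $z=r/\rho$. The integrand of $t(K_{s,s},W_1)/d_1^{s^2}$ is a product of $s^2$ factors in $[0,1+z]$, all equal to $1+z$ when the $2s$ variables lie in the same half, an event of measure $2^{1-2s}$. So
$$\log(1+z)-\tfrac{2s-1}{s^2}\log2\le A(W_1)\le\log(1+z),$$
and for large $s$ the quantity to study is approximately
$$\rho\log\big(1+\tfrac r\rho\big)+\kappa G_c(r)\qquad(0<r\le\rho).\tag{5}$$

**A single odd cycle gives only one threshold.** Suppose $G_c(r)$ is replaced by $\log(1-r^n)$ with $n$ odd. Put $r=z\rho$ with $0<z\le1$ and divide (5) by $\rho$: we get $\log(1+z)+\frac{\kappa}{\rho}\log(1-z^n\rho^n)$. Here $-\frac1\rho\log(1-z^n\rho^n)=\sum_{h\ge1}\frac{z^{nh}}h\rho^{nh-1}$ is nondecreasing in $\rho$. So if (5) is negative at $(\rho,z)$, it is negative at $(\rho',z)$ for all $\rho'\in(\rho,1)$: in the model the bad $\rho$ form an up-set of $(0,1)$, with no room for a second change from good to bad.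

**Several cycles give several windows.** The function $\rho\mapsto\rho\log(1+r/\rho)$ is strictly increasing on $(0,\infty)$: with $z=r/\rho$, its derivative is $\log(1+z)-\frac z{1+z}>0$. At $\rho=r$ it equals $r\log2$. Let $r_j=\frac{x_j}{1-x_j}$ be the ratio $\rho$ that corresponds to $d_1=x_j$. Choose the weights so that $G_c$ is positive on the relevant range except in tiny windows around $r_1,\dots,r_k$, where it dips to $G_c(r_j)=-\Delta r_j$ with a small $\Delta$, and choose $\kappa\Delta\approx\log2$. Then a negative value of (5) can come only from $r\approx r_j$, and three things happen: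

* for $\rho<r_j$ (by a margin), such an $r$ is not available;
* for $\rho=r_j=r$, the sum (5) is about $r_j\log2-r_j\log2=0$, and a slight tilt makes it negative;
* for $\rho>r_j$, the first term is strictly larger than $r_j\log2$, and the sum is positive.

So the bad values of $d_1$ sit near $x_1,\dots,x_k$ only. The depth $\Delta r_j$ is proportional to $r_j$ so that one $\kappa$ serves all $j$. The tilt comes from $s$ being finite: at $r=\rho=r_j$ one has $A=(1-\frac1s)^2\log2<\log2$ (Claim C below).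

What remains is to build such a $G_c$ (Section 8) and to show that arbitrary pairs do no better than the model (Sections 10 and 11). The mechanism is that $B<0$ forces $W_2$ to be nearly of the model form.

## 7. Fixed numbers, a Hölder bound, and the spectrum of $W_2$

**Fixed numbers.** Let $r_j=\frac{x_j}{1-x_j}$ ($1\le j\le k$), $\rho_l=\frac{y_l}{1-y_l}$ ($0\le l\le k$), so $\rho_0=\frac14$, and let $a=\frac1{\sqrt2}$. The map $x\mapsto\frac x{1-x}$ is increasing; it sends $\sqrt2-1$ to $\frac{\sqrt2-1}{\sqrt2(\sqrt2-1)}=a$ and $\frac12$ to $1$. So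
$$a<r_1<\rho_1<r_2<\rho_2<\dots<r_k<\rho_k<1 .$$
Let $b=\sqrt{(1+\rho_k)/2}<1$; then $b>b^2=\frac{1+\rho_k}2>\rho_k>r_k$. Let $q_0=\frac12(r_1-a)^{2k}>0$. By the monotonicity of $\rho\log(1+r/\rho)$, and since $\rho_l>r_j$ for $l\ge j$,
$$\gamma:=\min_{1\le j\le l\le k}\big(\rho_l\log(1+r_j/\rho_l)-r_j\log2\big)>0 .$$
Finally put $q_c(\mu)=\sum_{i=0}^{2k}c_i\mu^i$.

**A Hölder bound.** The purpose is to bound $A$ from below by testing $W_1$ against one function. Let $M_s=t(K_{s,s},W_1)^{1/s^2}$ and $s'=s/(s-1)$. For bounded $u,v\ge0$,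
$$\langle u,W_1v\rangle\le M_s\|u\|_{s'}\|v\|_{s'} .\tag{6}$$
Let $g(y)=\int W_1(x,y)u(x)\,dx$. By Hölder, $\langle u,W_1v\rangle=\int gv\le\|v\|_{s'}\|g\|_s$. With $K(x_1,\dots,x_s)=\int\prod_iW_1(x_i,y)\,dy$, expanding the $s$-th power and using Hölder on $[0,1]^s$,
$$\|g\|_s^s=\int\prod_{i=1}^su(x_i)\,K(x_1,\dots,x_s)\,dx\le\|u\|_{s'}^s\Big(\int K^s\Big)^{1/s}=\|u\|_{s'}^s\,t(K_{s,s},W_1)^{1/s},$$
because $K^s$ has $s$ independent copies of $y$. Taking $s$-th roots gives (6).

With $u=v=1$ we get $M_s\ge d_1$. So if $d_1>0$, then $A$ is defined, $A=\log(M_s/d_1)\ge0$, and always $t(K_{s,s},W_1)\ge d_1^{s^2}$.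

**The spectrum.** The purpose is to express cycle densities by eigenvalues and to see that at most one of the smaller eigenvalues matters. Assume $\rho\le b^2$. Since $b^2<1$, $d_2=\frac1{1+\rho}>\frac12$.

We recall the textbook facts. The operator $W_2$ is self-adjoint and Hilbert–Schmidt, so $W_2=\sum_i\lambda_i\,\varphi_i\otimes\varphi_i$ in $L^2([0,1]^2)$, with an orthonormal family of real eigenfunctions $\varphi_i$ and nonzero eigenvalues $\lambda_i$, and $\sum\lambda_i^2=\int W_2^2$. For $n\ge3$, $t(C_n,W_2)$ is the $L^2([0,1]^2)$ inner product of the kernel of $W_2^{n-1}$, which is $\sum\lambda_i^{n-1}\varphi_i\otimes\varphi_i$, with the kernel $W_2$; so $t(C_n,W_2)=\sum_i\lambda_i^n$.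

Since $|\langle g,W_2g\rangle|\le\langle|g|,W_2|g|\rangle$, the operator norm of $W_2$ is the supremum of $\langle g,W_2g\rangle$ over unit $g$. It is positive (take $g=1$), so by compactness it is an eigenvalue $\lambda_0$, and $d_2=\langle1,W_21\rangle\le\lambda_0\le1$; the last bound holds because $\lambda_0^2\le\int W_2^2\le1$. Write the other nonzero eigenvalues, with multiplicity, as $\mu_i\lambda_0$, $i\ge1$. Then
$$t(C_n,W_2)=\lambda_0^n\Big(1+\sum_{i\ge1}\mu_i^n\Big)\qquad(n\ge3).$$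
From $\lambda_0^2\big(1+\sum_{i\ge1}\mu_i^2\big)=\int W_2^2\le\int W_2=d_2$ we get
$$\sum_{i\ge1}\mu_i^2\le\frac{d_2}{\lambda_0^2}-1\le\frac1{d_2}-1=\rho\le b^2<1 .\tag{7}$$
Hence all $|\mu_i|\le b$. At most one $\mu_i$ has $|\mu_i|>a=\frac1{\sqrt2}$, since two would give a sum of squares above $1$. If one does, every other satisfies $\mu_i^2\le1-a^2=a^2$. This is why the $x_j$ were taken above $\sqrt2-1$.

## 8. Cycle weights whose logarithmic sum touches zero exactly at $r_1,\dots,r_k$

The purpose of this section is to produce weights $c_i>0$ for which $G_c$ has double zeros at the $r_j$ and is positive elsewhere on $[a,b]$, and then to push the zeros down to $-\Delta r_j$. For small $r^{2N}$ we have $\log(1+(-r)^{2N+i})\approx r^{2N}(-r)^i$, so $G_c$ is about $r^{2N}$ times a polynomial in $-r$ with coefficients $c_i$, and polynomials can be prescribed.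

**The approximation.** Let $h_{N,i}(r)=r^{-2N}\log(1+(-r)^{2N+i})$. Write $\log(1+z)=z+z^2\nu(z)$ with $\nu$ analytic on $|z|<1$. Since $(-r)^{2N}=r^{2N}$,
$$h_{N,i}(r)=(-r)^i+r^{2N+2i}\,\nu\big((-r)^{2N+i}\big).$$
On $[a,b]$ the argument of $\nu$ is at most $b^{2N}$ in modulus, so $\nu,\nu',\nu''$ are bounded there uniformly in $N$. Differentiating the powers of $r$ at most twice costs a factor $O(N^2)$, so the error and its first two derivatives are $O(N^2b^{2N})$. Hence $h_{N,i}\to(-r)^i$ in $C^2([a,b])$ as $N\to\infty$.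

**The interpolation.** Put $g=\sum_{i=0}^{2k}c_ih_{N,i}$ with $c_{2k}=1$, and impose $g(r_j)=g'(r_j)=0$ for $1\le j\le k$: this is a system of $2k$ linear equations for $c_0,\dots,c_{2k-1}$. As $N\to\infty$ its matrix tends to the matrix of the map sending a polynomial of degree at most $2k-1$, written in the basis $(-r)^i$, to its values and first derivatives at $r_1,\dots,r_k$. That limit is invertible, since a nonzero polynomial of degree at most $2k-1$ cannot have $k$ double zeros. So for large $N$ there is a unique solution $c^N$, and $c^N\to c^\infty$, the solution of the limit system. The polynomial $\sum_ic_i^\infty(-r)^i$ is monic of degree $2k$ with double zeros at the $r_j$, so it is $\prod_j(r-r_j)^2$. Substituting $r=-\mu$,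
$$q_{c^\infty}(\mu)=\prod_{j=1}^k(\mu+r_j)^2 .$$
Three consequences: all $c_i^\infty>0$; $\sum_ic_i^\infty=q_{c^\infty}(1)=\prod_j(1+r_j)^2<4^k$; and on $[-a,b]$, where $\mu+r_j\ge r_1-a>0$, $q_{c^\infty}\ge(r_1-a)^{2k}=2q_0$. For instance, for $k=1$ the limiting weights are $(r_1^2,2r_1,1)$, on $C_{2N},C_{2N+1},C_{2N+2}$.

**Positivity away from the $r_j$.** Let $g_N=\sum_ic_i^Nh_{N,i}$. It tends to $g_\infty=\prod_j(r-r_j)^2$ in $C^2([a,b])$. Since $g_\infty''(r_j)=2\prod_{i\ne j}(r_j-r_i)^2>0$, there are fixed closed neighborhoods of the $r_j$ in $(a,b)$ on which $g_\infty''>0$, hence $g_N''>0$ for large $N$. As $g_N(r_j)=g_N'(r_j)=0$, $g_N>0$ there except at $r_j$. Outside these neighborhoods $g_\infty$ is bounded below by a positive constant, so $g_N>0$ for large $N$. Thus $g_N>0$ on $[a,b]\setminus\{r_1,\dots,r_k\}$ for large $N$.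

**Fix $N\ge2$** so large that all this holds and
$$c_i^N>0,\quad \sum_ic_i^N<4^k+1,\quad q_{c^N}>q_0\text{ on }[-a,b],\quad b^{2N}\le\tfrac14,\quad 6b^{2N}(4^k+1)\le\tfrac{q_0}2 .\tag{8}$$

**Pushing the zeros down.** Put $G^0=G_{c^N}=r^{2N}g_N$. Then $G^0(r_j)=(G^0)'(r_j)=0$, $(G^0)''(r_j)=r_j^{2N}g_N''(r_j)>0$, and $G^0>0$ on $[a,b]\setminus\{r_1,\dots,r_k\}$. In general $G_c=r^{2N}g$ and $G_c'=r^{2N}g'+2Nr^{2N-1}g$. So the vector $(G_c(r_j),G_c'(r_j))_j$ arises from $(g(r_j),g'(r_j))_j$ by an invertible triangular transformation, and the linear part of the affine map $(c_0,\dots,c_{2k-1})\mapsto(G_c(r_j),G_c'(r_j))_j$ (with $c_{2k}=1$) is invertible. Let $v$, with $v_{2k}=0$, be the vector that this linear part sends to $(-r_j,0)_j$. Then for $\Delta\ge0$ the weights $c^\Delta=c^N+\Delta v$ satisfy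
$$c^\Delta_{2k}=1,\qquad G_{c^\Delta}(r_j)=-\Delta r_j,\qquad G_{c^\Delta}'(r_j)=0\qquad(1\le j\le k),\tag{9}$$
and $G_{c^\Delta}\to G^0$ in $C^2([a,b])$ as $\Delta\to0$.

## 9. The remaining constants, in order

The purpose is to fix every tolerance once, each depending only on earlier ones.

**$\omega$ and $I_j$.** Choose $\omega\in(0,\frac18)$ and disjoint closed intervals $I_j\subset(a,b)$ with $r_j\in\operatorname{int}I_j$, so small that

* $\rho_k+\omega\le b^2$, and $(G^0)''>0$ on each $I_j$;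
* $r>\rho_{j-1}+2\omega$ for $r\in I_j$, $j\ge2$;
* for $1\le j\le l\le k$, $r\in I_j$ and $|\rho-\rho_l|\le\omega$: $\rho\ge\frac12$ and $\rho\log(1+\frac r\rho)\ge r_j\log2+\frac\gamma2$.

This is possible by continuity: $b^2>\rho_k$; $r_j>\rho_{j-1}$ for $j\ge2$; $\rho_l>a>\frac58$ for $l\ge1$; and at $r=r_j$, $\rho=\rho_l$ the last inequality holds with $\gamma$ in place of $\frac\gamma2$.

**$s$.** Choose $s\ge2$ with $\frac2s\log18<\frac\gamma8$.

**$\sigma$.** Choose $\sigma\in(0,\frac1s)$ with $\big((1+\sigma)^2-1\big)\log2<\frac\gamma8$.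

**$\Delta$.** Choose $\Delta>0$ so small that $c_i^\Delta>0$, $\sum_ic_i^\Delta<4^k+1$, $q_{c^\Delta}>q_0$ on $[-a,b]$; $G_{c^\Delta}''>0$ on each $I_j$, so that by (9) the minimum of $G_{c^\Delta}$ on $I_j$ is $-\Delta r_j$; $G_{c^\Delta}>0$ on the compact set $[a,b]\setminus\bigcup_j\operatorname{int}I_j$; $6\sqrt{e^{4\Delta}-1}<\omega$; and
$$\varepsilon_0:=(e^{2\Delta}-1)+5\sqrt{\tfrac{2\Delta}{1-a}}+\big(\tfrac{4\Delta}{q_0}\big)^{1/(2N)}\quad\text{satisfies}\quad216\,\varepsilon_0<\tfrac\gamma8,\quad108\,\varepsilon_0\le\tfrac12 .\tag{10}$$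
This is possible because $c^\Delta\to c^N$ and $G_{c^\Delta}\to G^0$ in $C^2([a,b])$ as $\Delta\to0$.

**$c$.** Choose $c$ rational, close to $c^\Delta$, with $c_{2k}=1$, so that still $c_i>0$, $\sum_ic_i<4^k+1$, $q_c>q_0$ on $[-a,b]$, and
$$G_c>0\text{ on }[a,b]\setminus\bigcup_j\operatorname{int}I_j,\qquad G_c\ge-(1+\sigma)\Delta r_j\text{ on }I_j,\qquad G_c(r_j)<-(1-\sigma)\Delta r_j .\tag{11}$$
These conditions survive small changes of $c$, since $G_c$ depends on $c$ continuously, uniformly on $[a,b]$.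

**$\kappa$.** Choose $\kappa>0$ rational with
$$(1-\sigma)\log2\le\kappa\Delta\le(1+\sigma)\log2 .\tag{12}$$

From now on $A$ and $B$ are built with these $N,s,c$.

## 10. A lower bound for $B$ by the spectrum

The purpose is to show that $B$ can be negative only through one very negative eigenvalue in one of the windows, and that every other deviation from the model raises $B$.

**Claim A.** *Let $\rho\le b^2$. Then all $t(C_{2N+i},W_2)$, $0\le i\le2k$, are positive. If no $\mu_i<-a$, then $B(W_2)\ge0$. Otherwise let $-r$ be the unique $\mu_i<-a$, let $R$ be the multiset of the remaining $\mu_i$, and let $T=\sum_{\mu\in R}\mu^{2N}$. Then*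
$$B(W_2)\ge L\log\frac{\lambda_0}{d_2}+G_c(r)+\frac{q_0}2T,\qquad L:=\sum_ic_i(2N+i)\ge1 .\tag{13}$$

**Proof.** In the first case put $r=0$, so $G_c(r)=0$, let $R$ consist of all the $\mu_i$, and define $T$ by the same formula. In both cases $R\subset[-a,b]$: in the first case by $|\mu_i|\le b$ and the assumption, in the second because all elements of $R$ have modulus at most $a$. Also $0\le r\le b$.

For $n\ge2N$ let $S_n=\sum_{\mu\in R}\mu^n$ and $z_n=\frac{S_n}{1+(-r)^n}$, so that
$$t(C_n,W_2)=\lambda_0^n\big(1+(-r)^n+S_n\big)=\lambda_0^n\big(1+(-r)^n\big)(1+z_n).$$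
Since $|\mu|\le b<1$, (7) and (8) give $|S_n|\le T\le b^{2N-2}\sum_i\mu_i^2\le b^{2N}\le\frac14$. Also $1+(-r)^n\ge1-b^{2N}\ge\frac12$. Hence $|z_n|\le2T\le\frac12$, and
$$|z_n-S_n|=\frac{|S_n|r^n}{1+(-r)^n}\le2b^{2N}T .$$
In particular $t(C_n,W_2)>0$. Dividing by $d_2^n$ and summing logarithms,
$$B(W_2)=L\log\frac{\lambda_0}{d_2}+G_c(r)+\sum_ic_i\log(1+z_{2N+i}) .$$

For $|z|\le\frac12$ we have $\log(1+z)\ge z-z^2$: the difference of the two sides vanishes at $0$ and has derivative $\frac{z(1+2z)}{1+z}$, which has the sign of $z$ or vanishes. Since $z_n^2\le4T^2\le4b^{2N}T$, it follows that $\log(1+z_n)\ge S_n-2b^{2N}T-4b^{2N}T=S_n-6b^{2N}T$. Therefore, by $q_c>q_0$ on $[-a,b]$, $\sum_ic_i<4^k+1$ and (8),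
$$\sum_ic_i\log(1+z_{2N+i})\ge\sum_{\mu\in R}\mu^{2N}q_c(\mu)-6b^{2N}(4^k+1)T\ge\Big(q_0-\frac{q_0}2\Big)T .$$
This proves (13). In the first case, the same inequality with $G_c(r)=0$ and $\lambda_0\ge d_2$ has only nonnegative terms on the right, so $B\ge0$. Finally $L\ge c_{2k}(2N+2k)\ge1$. $\square$

By (13), (11), $\lambda_0\ge d_2$, $\sigma<1$ and $r_j<1$, for all $W_1+W_2=1$ with $\rho\le b^2$,
$$B(W_2)\ge-(1+\sigma)\Delta\max_jr_j\ge-2\Delta .\tag{14}$$

## 11. The key inequality near the good densities, and its failure at $x_j$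

**Claim B.** *If $0\le l\le k$ and $|\rho-\rho_l|\le\omega$, then $\rho A(W_1)+\kappa B(W_2)\ge0$.*

**Proof.** Since $\rho_l\ge\rho_0=\frac14>\omega$, we have $0<\rho\le\rho_k+\omega\le b^2<1$. So $d_1>0$, $A$ and $B$ are defined, and $A\ge0$. If $B\ge0$ we are done.

If $l=0$, then by (7) each $\mu_i^2\le\rho\le\frac14+\frac18=\frac38<a^2$, so no $\mu_i<-a$, and $B\ge0$ by Claim A.

Now let $l\ge1$ and $B<0$. By Claim A there is an eigenvalue $-r\lambda_0$ with $r\in(a,b]$. The first and third terms of (13) are nonnegative, so $G_c(r)<0$, and by (11) $r\in I_j$ for some $j$. Then $-G_c(r)\le(1+\sigma)\Delta r_j\le2\Delta$. Since the right side of (13) is at most $B<0$, each of its nonnegative terms is at most $-G_c(r)$. With $L\ge1$ this gives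
$$-B\le(1+\sigma)\Delta r_j,\qquad\lambda_0\le d_2e^{2\Delta},\qquad T\le\frac{4\Delta}{q_0} .\tag{15}$$
So $W_2$ is nearly regular and has, apart from $\lambda_0$ and $-r\lambda_0$, only small eigenvalues. Let $f$ be a real unit eigenfunction for $-r\lambda_0$, and $\varphi_0$ one for $\lambda_0$ with $\langle1,\varphi_0\rangle\ge0$; then $f\perp\varphi_0$. Since $|W_2f|\le\|f\|_1\le1$ and $r\lambda_0\ge rd_2>\frac a2=\frac1{2\sqrt2}$, we have $|f|=\frac{|W_2f|}{r\lambda_0}\le2\sqrt2<3$ almost everywhere.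

**Step (a): $j\le l$.** The purpose is to establish the constraint "$\rho\ge r$" of the model, up to a small error. Let $D_i(x)=\int W_i(x,y)\,dy$. As $D_1=1-D_2$ and $\|W_21\|_2\le\lambda_0$,
$$\|D_1-d_1\|_2^2=\|D_2-d_2\|_2^2=\|W_21\|_2^2-d_2^2\le\lambda_0^2-d_2^2\le d_2^2(e^{4\Delta}-1)\le e^{4\Delta}-1 .$$
Also $\|f^2\|_2\le3\|f\|_2=3$. Since $W_1=1-W_2$ and $W_1\ge0$,
$$rd_2\le\Big(\int f\Big)^2+r\lambda_0=\langle f,W_1f\rangle\le\iint W_1(x,y)\frac{f(x)^2+f(y)^2}2\,dx\,dy=\int D_1f^2\le d_1+3\sqrt{e^{4\Delta}-1} .$$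
Dividing by $d_2>\frac12$, and by the choice of $\Delta$,
$$r\le\rho+6\sqrt{e^{4\Delta}-1}<\rho+\omega\le\rho_l+2\omega .\tag{16}$$
If $j>l$, then $j\ge2$, and $r\in I_j$ gives $r>\rho_{j-1}+2\omega\ge\rho_l+2\omega$, contradicting (16). So $j\le l$.

**Step (b): lower bound for $A$.** The purpose is to show $A\ge\log(1+\frac r\rho)-\frac\gamma4$, by inserting the positive part of $f$ into (6).

*The constant function is almost $\varphi_0$.* Let $\tau=1-\langle1,\varphi_0\rangle^2\in[0,1]$. All $\mu\in R$ satisfy $|\mu|\le a$, because $-r$ is the unique $\mu_i$ of modulus greater than $a$. So $\langle g,W_2g\rangle\le a\lambda_0\|g\|_2^2$ for all $g\perp\varphi_0$ (the eigenvalues there are $-r\lambda_0$, possibly $0$, and $\mu\lambda_0$ with $\mu\in R$). Decomposing $1$ into its component along $\varphi_0$, of squared norm $1-\tau$, and the rest, of squared norm $\tau$, we get $d_2=\langle1,W_21\rangle\le\lambda_0(1-\tau)+a\lambda_0\tau$. Hence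
$$\tau\le\frac{1-d_2/\lambda_0}{1-a}\le\frac{1-e^{-2\Delta}}{1-a}\le\frac{2\Delta}{1-a} .$$
By Bessel's inequality for $1$ and the orthonormal pair $\varphi_0,f$, $\big(\int f\big)^2\le1-\langle1,\varphi_0\rangle^2=\tau$.

*The test function.* Choose the sign of $f$ so that $\int f_+^2\ge\frac12$, and put $u=f_+$. Then $0\le u\le3$ and
$$\langle u,f\rangle=\int f_+^2\ge\tfrac12,\qquad \int u=\tfrac12\Big(\|f\|_1+\int f\Big)\le\tfrac{1+\sqrt\tau}2,\qquad \int u\ge\tfrac13\int u^2\ge\tfrac16,\qquad \int u\le\|u\|_2\le1 .$$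

*Evaluating $\langle u,W_1u\rangle$.* Write $W_2=\lambda_0\,\varphi_0\otimes\varphi_0-r\lambda_0\,f\otimes f+E$. The operator $E$ has the nonzero eigenvalues $\mu\lambda_0$, $\mu\in R$, so its norm is at most $\lambda_0\sup_{\mu\in R}|\mu|\le T^{1/(2N)}$. Since $\langle1,\varphi_0\rangle=\sqrt{1-\tau}$, we can write $\varphi_0=\sqrt{1-\tau}\cdot1+\sqrt\tau\,\psi$ with $\|\psi\|_2=1$. So $|\langle u,\varphi_0\rangle|\le\int u+\sqrt\tau$, and $\langle u,\varphi_0\rangle^2\le\big(\int u\big)^2+2\sqrt\tau+\tau\le\big(\int u\big)^2+3\sqrt\tau$. With $\lambda_0\le1$ and $\|u\|_2\le1$,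
$$\langle u,W_1u\rangle=\Big(\int u\Big)^2-\langle u,W_2u\rangle\ge(1-\lambda_0)\Big(\int u\Big)^2+r\lambda_0\langle u,f\rangle^2-3\sqrt\tau-T^{1/(2N)} .$$
Here $1-\lambda_0\ge1-d_2e^{2\Delta}\ge d_1-(e^{2\Delta}-1)$ and $r\lambda_0\ge rd_2$. Moreover
$$\langle u,f\rangle^2\ge\tfrac14\ge\frac{(\int u)^2}{(1+\sqrt\tau)^2}\ge\Big(\int u\Big)^2(1-2\sqrt\tau) .$$
Since $rd_2\le1$ and $\int u\le1$, the errors add up to at most $(e^{2\Delta}-1)+5\sqrt\tau+T^{1/(2N)}\le\varepsilon_0$, by the bound on $\tau$ and (15). So $\langle u,W_1u\rangle\ge(d_1+rd_2)\big(\int u\big)^2-\varepsilon_0$, and as $\big(\int u\big)^2\ge\frac1{36}$,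
$$\frac{\langle u,W_1u\rangle}{(\int u)^2}\ge d_1+rd_2-36\varepsilon_0 .\tag{17}$$

*Applying (6).* Since $0\le u\le3$, $\int u^{s'}\le3^{s'-1}\int u$. As $1-\frac1{s'}=\frac1s$, this gives $\|u\|_{s'}\le3^{1/s}\big(\int u\big)^{1-1/s}=\big(3/\!\int u\big)^{1/s}\int u\le18^{1/s}\int u$. By (6) with $u=v$ and (17), $M_s\ge18^{-2/s}(d_1+rd_2-36\varepsilon_0)$. Since $j\le l$ and $r\in I_j$, the choice of $\omega$ gives $\rho\ge\frac12$, so $d_1=\frac\rho{1+\rho}\ge\frac13$. Dividing by $d_1$ and taking logarithms,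
$$A=\log\frac{M_s}{d_1}\ge\log\Big(1+\frac r\rho-108\varepsilon_0\Big)-\frac2s\log18 .$$
For $x\ge1$ and $0\le y\le\frac12$ we have $\log(x-y)\ge\log x-2y$: indeed $\log(1-z)\ge-2z$ on $[0,\frac12]$ by concavity, since it holds at both ends, and we use it with $z=y/x\le y$. With $y=108\varepsilon_0\le\frac12$, (10) and the choice of $s$,
$$A\ge\log\Big(1+\frac r\rho\Big)-216\varepsilon_0-\frac2s\log18\ge\log\Big(1+\frac r\rho\Big)-\frac\gamma4 .\tag{18}$$

**Step (c): comparison.** The purpose is to weigh the gain in $A$ against the loss in $B$. By step (a) we have $j\le l$, so the choice of $\omega$ and $I_j$ applies. With (18) and $\rho<1$,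
$$\rho A\ge\rho\log\Big(1+\frac r\rho\Big)-\frac\gamma4\ge r_j\log2+\frac\gamma2-\frac\gamma4=r_j\log2+\frac\gamma4 .$$
By (15), (12), $r_j<1$ and the choice of $\sigma$,
$$-\kappa B\le\kappa(1+\sigma)\Delta r_j\le(1+\sigma)^2r_j\log2\le r_j\log2+\frac\gamma8 .$$
So $\rho A+\kappa B>0$. $\square$

**Claim C.** *Let $W_1^{(j)}$ equal $2x_j<1$ on $[0,\frac12)^2\cup[\frac12,1]^2$ and $0$ elsewhere, and let $W_2^{(j)}=1-W_1^{(j)}$. Then $d_1=x_j$ and*
$$x_jA(W_1^{(j)})+\kappa(1-x_j)B(W_2^{(j)})<0 .$$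

**Proof.** Clearly $d_1=x_j$, so $\rho=r_j<\rho_k<b^2$. This is the model of Section 6 with $r=\rho=r_j$: $W_1^{(j)}=x_j(1+\chi\otimes\chi)$ and $W_2^{(j)}=(1-x_j)-x_j\,\chi\otimes\chi=d_2(1-r_j\,\chi\otimes\chi)$. Since $K_{s,s}$ is connected with $2s$ vertices, all vertices must fall in the same half, so $t(K_{s,s},W_1^{(j)})=2^{1-2s}(2x_j)^{s^2}$ and
$$A(W_1^{(j)})=\Big(1-\frac{2s-1}{s^2}\Big)\log2=\Big(1-\frac1s\Big)^2\log2 .$$
By the two-block example $t(C_n,W_2^{(j)})=d_2^n(1+(-r_j)^n)$, so $B(W_2^{(j)})=G_c(r_j)<-(1-\sigma)\Delta r_j$ by (11). Dividing the expression in the claim by $1-x_j$ and using (12),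
$$r_jA(W_1^{(j)})+\kappa B(W_2^{(j)})<r_j\log2\,\Big[\Big(1-\frac1s\Big)^2-(1-\sigma)^2\Big]<0,$$
because $\sigma<\frac1s$. $\square$

## 12. Choosing $e$ and $m$: the proof of Theorem 1

The purpose is to turn Claims B and C into statements about $\pi$. Take the graphs of Section 5 with the constants of Section 9; $e$ and then $m$ are still free. The first formula of (3) holds when $d_1>0$, and the second when $\rho\le b^2$, since all cycle densities are then positive by Claim A.

**Step 1: choice of $e$.** Choose $\delta>0$ such that for every $0\le l\le k$: $y_l-\delta>0$, $y_l+\delta<1$, and $|d_1-y_l|\le\delta$ implies $|\rho-\rho_l|\le\omega$. This is possible since $\rho=d_1/(1-d_1)$ is continuous in $d_1$. By (3), expanding the exponentials, and by Claim C, for each $j$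
$$P_1(W_1^{(j)})+P_2(W_2^{(j)})=1+\theta\Big(x_jA(W_1^{(j)})+\kappa(1-x_j)B(W_2^{(j)})\Big)+O(\theta^2)<1$$
for $e$ large. Moreover $P_1(W_1^{(j)})\to x_j$ and $1-P_2(W_2^{(j)})\to x_j$ as $e\to\infty$. So we can fix $e$ such that for each $j$ the interval $\big(P_1(W_1^{(j)}),\,1-P_2(W_2^{(j)})\big)$ is nonempty and contained in $(y_{j-1},y_j)\cap(x_j-\varepsilon,x_j+\varepsilon)$, and such that $(1-y_l+\delta)e^{-2\eta\Delta}\ge1-y_l+\frac\delta2$ for all $l$; the latter is possible because $\eta\to0$.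

**Step 2: $p_j^*\notin\pi(H_1,H_2)$.** Pick $p_j^*\in\big(P_1(W_1^{(j)}),\,1-P_2(W_2^{(j)})\big)$. Then $P_1<p_j^*$ and $P_2<1-p_j^*$ for this pair, so (F) gives $p_j^*\notin\pi(H_1,H_2)$. This holds for every $m$.

**Step 3: $y_l\in\pi(H_1,H_2)$ for $m$ large.** Let $p=y_l$ and let $W_1+W_2=1$ be arbitrary. We distinguish three ranges of $d_1$.

*If $|d_1-p|\le\delta$:* then $|\rho-\rho_l|\le\omega$, and by (4) and Claim B, $P_1+P_2\ge1+\theta d_2(\rho A+\kappa B)\ge1$. By (S), (1) holds, for every $m$.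

*If $d_1>p+\delta$:* then $P_1=d_1e^{\theta A}\ge d_1>p+\delta$, as $A\ge0$. The second term of (1) is at least $-\frac{1-p}E$. So (1) follows from $p\big((1+\frac\delta p)^E-1\big)\ge1-p$, which is true for $m$, hence $E=me$, large.

*If $d_1<p-\delta$:* then $\rho<\rho_l\le\rho_k<b^2$ and $d_2>1-p+\delta$. By (3) and (14), $P_2=d_2e^{\eta B}\ge(1-p+\delta)e^{-2\eta\Delta}\ge1-p+\frac\delta2$. The first term of (1) is at least $-\frac pE$. So (1) follows from $(1-p)\big((1+\frac\delta{2(1-p)})^E-1\big)\ge p$, which is true for $m$ large.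

The bounds on $m$ depend only on $l$, not on $W_1,W_2$. Taking $m$ large enough for the finitely many $l$, we obtain $y_0,\dots,y_k\in\pi(H_1,H_2)$, while $p_j^*\in(y_{j-1},y_j)$, $|p_j^*-x_j|<\varepsilon$ and $p_j^*\notin\pi(H_1,H_2)$ for $1\le j\le k$. This proves Theorem 1, and the conjecture that $\pi(H_1,H_2)$ is always an interval is false. $\blacksquare$
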